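\title{Local algebraic cartesian closedness does not imply action representability}

\begin{abstract}
We construct a semi-abelian category that is locally algebraically cartesian closed (LACC) but not action representable. It is a one-sorted finitary variety with a group operation and a single constant, and its finitely presented algebras are the second countable pro-$\mathfrak{F}$ groups, for a class $\mathfrak{F}$ such as that of all finite groups or of all finite $p$-groups. The first property holds because the locally constant maps from a profinite group to a finite group form a locally finite group. The second fails because two automorphisms of finite order of a profinite group can compose to a shift, and no element of a profinite group acts as a shift by conjugation. We also show that, for a semi-abelian finitary variety, each of the two properties is equivalent to a condition on binary coproducts.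
\end{abstract}

\section{Introduction}

\subsection{Split extensions and two properties of groups}

A category $\mathcal{E}$ is \emph{semi-abelian} if it has a zero object, finite limits and binary coproducts, is Barr exact, and satisfies the split short five lemma. Groups and Lie algebras are the guiding examples. All semi-abelian categories in our proofs are varieties of algebras, and for these Section~\ref{sec:varieties} gives an elementary description.

A \emph{split extension of $B$ by $X$} is a quadruple $(A,\pi,s,k)$, often written $A$, with $\pi\colon A\to B$, $s\colon B\to A$, $\pi s=1_B$, and $k\colon X\to A$ a kernel of $\pi$. If $(A',\pi',s',k')$ is a split extension of $B'$ by the same $X$ and $f\colon B'\to B$, a \emph{morphism over $f$} is a morphism $\varphi\colon A'\to A$ with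
\[\pi\varphi=f\pi',\qquad \varphi s'=sf,\qquad \varphi k'=k .\]
Two split extensions of $B$ by $X$ are \emph{isomorphic} if there is an isomorphism over $1_B$ between them. The pullback $f^*A=B'\times_BA$, with section $(1_{B'},sf)$ and kernel $(0,k)$, is a split extension of $B'$ by $X$. Isomorphism classes and pullback define a functor
\[\mathrm{SplExt}(-,X)\colon\mathcal{E}^{\mathrm{op}}\to\mathsf{Set}.\]
The category $\mathcal{E}$ is \emph{action representable} if this functor is representable for every $X$, that is, if there is an object $[X]$ with bijections $\mathrm{SplExt}(B,X)\cong\mathrm{Hom}(B,[X])$ natural in $B$. A split extension of groups is a semidirect product $X\rtimes B$ and is classified by the action $B\to\mathrm{Aut}(X)$, so for groups $[X]=\mathrm{Aut}(X)$. The definition asks for an object that plays the role of the automorphism group.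

The second property concerns the category $\mathrm{Pt}_B(\mathcal{E})$ of \emph{points over $B$}: split epimorphisms $\pi\colon A\to B$ with a chosen section. A morphism $f\colon E\to B$ gives, by pullback, a change-of-base functor $f^*\colon\mathrm{Pt}_B(\mathcal{E})\to\mathrm{Pt}_E(\mathcal{E})$. The category $\mathcal{E}$ is \emph{locally algebraically cartesian closed} (LACC) if all functors $f^*$ are left adjoints. Equivalently, for every object $B$ the functor $B\flat(-)\colon\mathcal{E}\to\mathcal{E}$ is a left adjoint, where
\[B\flat X=\ker\bigl([1_B,0]\colon B+X\to B\bigr).\]
We use LACC in this second form throughout. To see how the two forms are related, note that change of base along $0\to B$ is the kernel functor $\mathrm{Pt}_B(\mathcal{E})\to\mathcal{E}$, that its left adjoint sends $X$ to the point $[1_B,0]\colon B+X\to B$, and that $B\flat(-)$ is the composite of the two. For groups, $B\flat X$ is generated by the conjugates $bxb^{-1}$ in the free product, and the right adjoint of $B\flat(-)$ is the exponential $Z\mapsto Z^B$ (Example~\ref{ex:flat}). The definition asks for an object that plays the role of the group of all maps from $B$ to $Z$.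

\subsection{The question}

The following facts are known. The category of groups and the varieties of Lie algebras over a commutative unital ring are both LACC and action representable. Among varieties of non-associative algebras over an infinite field of characteristic different from $2$, the two properties are equivalent. The category of Boolean rings is action representable but not LACC. This leaves one implication, and the question, posed in \cite{DMV}, is:

\begin{quote}
\emph{Is every semi-abelian LACC category action representable?}
\end{quote}

The examples suggest the answer yes, and so does a formal link between the two notions. A split extension $A$ of $B$ by $X$ is determined by a morphism $\xi_A\colon B\flat X\to X$, which for groups sends $bxb^{-1}$ to the result of $b$ acting on $x$ (Lemma~\ref{lem:coeq}). So actions are morphisms out of $B\flat X$, and LACC says that morphisms out of $B\flat X$ are under control. But LACC controls $B\flat X$ as a functor of $X$, whereas action representability concerns the dependence on $B$. Our counterexample separates the two variables.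

\subsection{Results}

Fix a prime $p$ and a class $\mathfrak{F}$ of finite groups that contains $\mathbb{Z}/p$ and is closed under isomorphic copies, subgroups, quotients and extensions, hence also under finite products. The class of all finite groups and the class of all finite $p$-groups are examples. Let $\mathcal{A}$ be the category of second countable pro-$\mathfrak{F}$ groups and continuous homomorphisms. We show in Section~\ref{sec:A} that $\mathcal{A}$ has finite coproducts and contains the free pro-$\mathfrak{F}$ group $P$ on the pointed Cantor space $(K,*)$: morphisms $P\to G$ in $\mathcal{A}$ correspond, naturally in $G$, to continuous maps $K\to G$ that send $*$ to $1$. Let $P^{+n}$ be the $n$-fold coproduct of $P$, with $P^{+0}=0$, and let $\mathcal{P}$ be the category with objects $n\in\mathbb{N}$ and $\mathcal{P}(m,n)=\mathcal{A}(P^{+m},P^{+n})$. In $\mathcal{P}$ the object $n$ is the $n$-fold coproduct of $1$, so $\mathcal{P}^{\mathrm{op}}$ is a Lawvere theory. Let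
\[\mathcal{C}=\{\text{finite-product-preserving functors }\mathcal{P}^{\mathrm{op}}\to\mathsf{Set}\}\]
be the corresponding one-sorted finitary variety; the underlying set of an algebra is its value at $1$. An object of a semi-abelian category is called \emph{abelian} if it carries an internal abelian group structure.

\begin{theorem}\label{thm:main}
The variety $\mathcal{C}$, whose theory contains a group operation and has exactly one constant, is semi-abelian and LACC, but not action representable. More precisely, there are objects $X,B,B'$ of $\mathcal{C}$, with $X$ abelian, such that the map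
\[\mathrm{SplExt}(B+B',X)\to\mathrm{SplExt}(B,X)\times\mathrm{SplExt}(B',X)\]
given by pullback along the coproduct injections is not surjective.
\end{theorem}

So the answer to the question is no. For varieties, both properties reduce to binary coproducts, the first in the variable $X$ and the second in the variable $B$. We write $\iota_X\colon X\to X+Y$ and $\iota_Y\colon Y\to X+Y$ for coproduct injections.

\begin{theorem}\label{thm:criteria}
Let $\mathcal{V}$ be a semi-abelian finitary variety.
\begin{enumerate}
\item[(a)] $\mathcal{V}$ is LACC if and only if all canonical maps
\[c_{B,X,Y}=[B\flat\iota_X,B\flat\iota_Y]\colon B\flat X+B\flat Y\to B\flat(X+Y)\]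
are isomorphisms.
\item[(b)] $\mathcal{V}$ is action representable if and only if all maps
\[\mathrm{SplExt}(B+B',X)\to\mathrm{SplExt}(B,X)\times\mathrm{SplExt}(B',X)\]
are bijections.
\end{enumerate}
\end{theorem}

Neither condition on coproducts implies the other: the variety $\mathcal{C}$ satisfies the condition in (a) but not that in (b), and Boolean rings satisfy the condition in (b) but not that in (a). The proof of Theorem~\ref{thm:main} uses part (a) but not part (b).

\subsection{Outline of the argument}

Let $B$ and $X$ be profinite and $Z$ finite. A morphism $B\flat X\to Z$ is a family of morphisms $X\to Z$ that depends continuously on $b\in B$, that is, a continuous homomorphism from $X$ to the discrete group $C(B,Z)$ of locally constant maps $B\to Z$. This group is locally finite: two finite subgroups generate a finite subgroup. Hence homomorphisms from $X$ and from $Y$ to $C(B,Z)$ extend to the profinite coproduct $X+Y$, and $B\flat(-)$ preserves coproducts (Section~\ref{sec:flat}). The group $\mathrm{Aut}(X)$, on the other hand, can be far from locally finite, so actions of $B$ and $B'$ on $X$ need not extend to $B+B'$ (Section~\ref{sec:nonrep}). The category $\mathcal{A}$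 is not yet the example, since $C(B,Z)$ is not profinite and $B\flat(-)$ has no right adjoint on $\mathcal{A}$ (Remark~\ref{rem:noadjoint}). We therefore pass to an Ind-completion of $\mathcal{A}$, realized as the variety $\mathcal{C}$ (Section~\ref{sec:C}), where Theorem~\ref{thm:criteria}(a) turns preservation of finite coproducts into the existence of a right adjoint. Section~\ref{sec:criterionb} proves Theorem~\ref{thm:criteria}(b).

\section{Two computations with $\mathbb{Z}/2$}\label{sec:examples}

Both halves of the argument are visible when the acting group has order two.

\begin{example}\label{ex:flat}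
We work in the category of groups and let $B=\{1,\beta\}$. The subgroup $H$ of the free product $B+X$ generated by $X$ and $\beta X\beta^{-1}$ is normalized by $B$ and by $X$, so it is the normal closure of $X$, which is $B\flat X$. A homomorphism $\theta\colon B\flat X\to Z$ is therefore determined by the two homomorphisms $\theta_0(x)=\theta(x)$ and $\theta_1(x)=\theta(\beta x\beta^{-1})$ from $X$ to $Z$. Every pair $(\theta_0,\theta_1)$ occurs. Let $\beta$ act on $Z\times Z$ by exchanging the factors, and let
\[\Psi\colon B+X\to(Z\times Z)\rtimes B,\qquad \beta\mapsto\beta,\quad x\mapsto(\theta_0(x),\theta_1(x)).\]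
This homomorphism commutes with the projections to $B$, so it maps $B\flat X$ into $Z\times Z$, and $\Psi(\beta x\beta^{-1})=(\theta_1(x),\theta_0(x))$. Composing with the first projection $Z\times Z\to Z$ gives $\theta$ with $\theta(x)=\theta_0(x)$ and $\theta(\beta x\beta^{-1})=\theta_1(x)$. Thus $\mathrm{Hom}(B\flat X,Z)\cong\mathrm{Hom}(X,Z\times Z)$ naturally in $X$ and $Z$: the functor $B\flat(-)\cong(-)+(-)$ has the right adjoint $Z\mapsto Z\times Z$. For an arbitrary group $B$, the same steps with $Z^B\rtimes B$ give the right adjoint $Z\mapsto Z^B$; this is the proof of Lemma~\ref{lem:theta} with the topology deleted.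
\end{example}

If $Z$ is a finite $2$-group, so is $(Z\times Z)\rtimes B$. The construction therefore survives in the category of pro-$2$ groups. The automorphism group does not.

\begin{example}\label{ex:klein}
Let $\mathfrak{F}$ be the class of finite $2$-groups and $X=(\mathbb{Z}/2)^2$. The group $\mathrm{Aut}(X)$ is the symmetric group on the three nonzero elements of $X$. Let $\beta\ne\beta'$ be two transpositions in it, and $B=\langle\beta\rangle$, $B'=\langle\beta'\rangle$. The groups $X\rtimes B$ and $X\rtimes B'$ have order $8$, so they are split extensions in $\mathcal{A}$. Suppose that a split extension $(A,\pi,s,k)$ of $B+B'$ by $X$ in $\mathcal{A}$ restricts to both. The centralizer $Z_A(X)$ of $X$ in $A$ is a closed normal subgroup of finite index, hence open, so $A/Z_A(X)$ is a $2$-group. It embeds in $\mathrm{Aut}(X)$, and its image contains $\beta$ and $\beta'$, which are conjugation by $s(\beta)$ and $s(\beta')$. But $\beta\beta'$ has order $3$. So the two actions have no common extension.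
\end{example}

When $\mathfrak{F}$ is the class of all finite groups, no finite $X$ gives such an obstruction. Indeed, a split extension in $\mathcal{A}$ of $B$ by a finite group $X$ is $X\rtimes B$ for a homomorphism $B\to\mathrm{Aut}(X)$, which is continuous because the centralizer of $X$ is open. Since $\mathrm{Aut}(X)\in\mathfrak{F}$, two such homomorphisms on $B$ and $B'$ extend to $B+B'$, and $X\rtimes(B+B')$ restricts to both extensions. To treat all classes $\mathfrak{F}$ at once, Section~\ref{sec:nonrep} takes $X$ infinite and replaces the element of order $3$ by a shift.

\section{Semi-abelian varieties}\label{sec:varieties}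

\subsection{Varieties and colimits}

A parallel pair $u,v\colon X\rightrightarrows Y$ is \emph{reflexive} if there is $d\colon Y\to X$ with $ud=vd=1_Y$. Two formal facts are used repeatedly. First, a morphism $g$ satisfies $gu=gv$ if and only if $g[u,1_Y]=g[v,1_Y]$, so an arbitrary pair $u,v$ has the same coequalizer as the reflexive pair $[u,1_Y],[v,1_Y]\colon X+Y\rightrightarrows Y$. Second, colimits commute with colimits: if $Q$ and $Q'$ are the coequalizers of $u,v$ and of $u',v'$, then $Q+Q'$ is the coequalizer of $u+u',v+v'$.

By a variety we mean a one-sorted finitary variety of algebras. We write $F(I)$ for the free algebra on a set $I$ and $F_n$ for the free algebra on $n$ generators. An algebra is \emph{finitely presented} if it is the coequalizer of a pair $F_m\rightrightarrows F_n$. We recall the textbook facts that we need.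
\begin{enumerate}
\item[(V1)] Let $\mathcal{V}$ be a variety and $\mathcal{T}$ the full subcategory on the algebras $F_n$. Then $A\mapsto\mathrm{Hom}(-,A)|_{\mathcal{T}}$ is an equivalence from $\mathcal{V}$ to the category of finite-product-preserving functors $\mathcal{T}^{\mathrm{op}}\to\mathsf{Set}$. Conversely, let $\mathcal{T}$ be a small category with objects $n\in\mathbb{N}$ in which $n$ is the $n$-fold coproduct of $1$. Then these functors form a variety, whose $n$-ary terms modulo identities are the elements of $\mathcal{T}(1,n)$ and whose free algebra on $n$ generators is $\mathcal{T}(-,n)$.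
\item[(V2)] A variety has all limits and colimits. Limits and filtered colimits are computed on underlying sets, so filtered colimits commute with finite limits.
\item[(V3)] The coequalizer of $u,v\colon X\rightrightarrows Y$ is the quotient of $Y$ by the congruence generated by the image of $(u,v)\colon X\to Y\times Y$. In particular, if $q\colon Y\to Q$ is surjective and its kernel pair $Y\times_QY$ is the image of $(u,v)$, then $q$ is the coequalizer of $u,v$.
\item[(V4)] Morphisms out of a free algebra lift along surjections. Every algebra is a filtered colimit of finitely presented algebras, and $\mathrm{Hom}(A,-)$ preserves filtered colimits when $A$ is finitely presented.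
\end{enumerate}

Both parts of Theorem~\ref{thm:criteria} assert that some functor is representable. The next lemma, which also follows from the special adjoint functor theorem, isolates what has to be checked.

\begin{lemma}\label{lem:rep}
Let $\mathcal{V}$ be a variety and $S\colon\mathcal{V}^{\mathrm{op}}\to\mathsf{Set}$ a functor that sends finite coproducts to products, filtered colimits to limits, and coequalizers of reflexive pairs to equalizers. Then $S$ is representable.
\end{lemma}

\begin{proof}
Since $F_n$ is the $n$-fold coproduct of $F_1$, the restriction of $S$ to $\mathcal{T}^{\mathrm{op}}$ preserves finite products. By (V1) it is an algebra $[S]$, and we regard every algebra $B$ as the functor $n\mapsto\mathrm{Hom}(F_n,B)$. For $a\in S(B)$, the maps $\mathrm{Hom}(F_n,B)\to S(F_n)$, $f\mapsto S(f)(a)$, are natural in $n$, so they form a morphism $\eta_B(a)\colon B\to[S]$. This defines $\eta_B\colon S(B)\to\mathrm{Hom}(B,[S])$, natural in $B$. For $B=F_n$ it is bijective by the Yoneda lemma: its inverse evaluates a morphism at the identity of $F_n$. Both $S$ and $\mathrm{Hom}(-,[S])$ send filtered colimits and reflexive coequalizers to limits, so the class of algebras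 $B$ with $\eta_B$ bijective is closed under these colimits. It contains every $F(I)$, which is the filtered colimit of the $F(J)$ with $J\subseteq I$ finite. Finally, let $B$ be arbitrary. Choose a surjection $e\colon F(I)\to B$ with kernel pair $R$ and a surjection $r\colon F(I')\to R$ with components $r_1,r_2$. By (V3), $e$ is the coequalizer of $r_1,r_2$, and this pair is reflexive because the diagonal $F(I)\to R$ lifts along $r$ by (V4). So $\eta_B$ is bijective.
\end{proof}

\subsection{The terms $\alpha_i$ and $\theta$}

By the Bourn--Janelidze characterization, a variety is semi-abelian if and only if it has exactly one constant $0$ and, for some $n$, binary terms $\alpha_1,\dots,\alpha_n$ and an $(n+1)$-ary term $\theta$ with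
\begin{equation}\label{eq:BJ}
\alpha_i(x,x)=0,\qquad\theta(\alpha_1(x,y),\dots,\alpha_n(x,y),y)=x .
\end{equation}
If the theory has a group operation whose unit is the unique constant, one can take $n=1$, $\alpha(x,y)=xy^{-1}$ and $\theta(z,y)=zy$. In general the $\alpha_i(x,y)$ together act as the difference of $x$ and $y$, and $\theta$ adds $y$ back. We abbreviate the second identity to $\theta(\alpha(x,y),y)=x$. The kernel of a morphism is the preimage of $0$.

\begin{lemma}\label{lem:terms}
Let $\mathcal{V}$ be a semi-abelian variety.
\begin{enumerate}
\item[(i)] A subalgebra of $Y\times Y$ that contains the diagonal is a congruence. Hence, if $q$ is the coequalizer of a reflexive pair $u,v\colon X\rightrightarrows Y$, the kernel pair of $q$ is the image of $(u,v)$.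
\item[(ii)] A morphism with trivial kernel is injective.
\item[(iii)] In a split extension $(A,\pi,s,k)$ of $B$ by $X$, the algebra $A$ is generated by $s(B)\cup k(X)$.
\item[(iv)] (Split short five lemma.) Every morphism over $1_B$ between split extensions of $B$ by $X$ is an isomorphism.
\end{enumerate}
\end{lemma}

\begin{proof}
Setting $x=y$ in \eqref{eq:BJ} gives $\theta(0,\dots,0,y)=y$.

(i) The term $m(x,y,z)=\theta(\alpha(x,y),z)$ satisfies $m(x,y,y)=x$ and $m(x,x,z)=z$. Let $R\subseteq Y\times Y$ be a subalgebra that contains the diagonal. If $(a,b)\in R$, then $m((a,a),(a,b),(b,b))=(b,a)\in R$. If $(a,b),(b,c)\in R$, then $m((a,b),(b,b),(b,c))=(a,c)\in R$. So $R$ is a congruence. The image of a reflexive pair contains the diagonal, and (V3) gives the second claim.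

(ii) If $f(x)=f(y)$, then $f(\alpha_i(x,y))=0$, so $\alpha_i(x,y)=0$ for all $i$ and $x=\theta(0,\dots,0,y)=y$.

(iii) For $a\in A$ we have $a=\theta(\alpha(a,s\pi a),s\pi a)$, and $\pi\alpha_i(a,s\pi a)=\alpha_i(\pi a,\pi a)=0$, so $\alpha_i(a,s\pi a)\in k(X)$.

(iv) Let $\varphi\colon A'\to A$ be a morphism over $1_B$. Its image contains $s(B)$ and $k(X)$, so it is surjective by (iii). If $\varphi(a)=0$, then $\pi'(a)=0$, so $a=k'(x)$ with $k(x)=\varphi(a)=0$, and $a=0$. Now use (ii).
\end{proof}

\subsection{The functor $\flat$ and the criterion for LACC}

A pair of morphisms $f\colon B'\to B$, $h\colon X'\to X$ satisfies $[1_B,0](f+h)=f[1_{B'},0]$, so $f+h$ restricts to $f\flat h\colon B'\flat X'\to B\flat X$, and $\flat$ is a functor of two variables. Of the three kinds of colimits in Lemma~\ref{lem:rep}, two are preserved by $B\flat(-)$ without any further hypothesis.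

\begin{lemma}\label{lem:flat}
In a semi-abelian variety, $(B,X)\mapsto B\flat X$ preserves filtered colimits jointly in $B$ and $X$, and each functor $B\flat(-)$ preserves coequalizers of reflexive pairs.
\end{lemma}

\begin{proof}
The functor $(B,X)\mapsto B+X$ preserves colimits, and kernels commute with filtered colimits by (V2). This gives the first claim.

Let $u,v\colon X\rightrightarrows Y$ be reflexive with coequalizer $q\colon Y\to Q$. Then $B+u,B+v$ is a reflexive pair with coequalizer $B+q$, so $B+q$ is surjective and, by Lemma~\ref{lem:terms}(i), its kernel pair is the image of $B+X$. We check the two conditions of (V3) for $B\flat q$. All three maps $B+u$, $B+v$, $B+q$ commute with the projections $[1_B,0]$ to $B$. Hence a preimage under $B+q$ of an element of $B\flat Q$ lies in $B\flat Y$, and $B\flat q$ is surjective. If $w,w'\in B\flat Y$ have the same image in $B\flat Q$, there is $r\in B+X$ with $(B+u)(r)=w$ and $(B+v)(r)=w'$; the image of $r$ in $B$ is that of $w$, namely $0$, so $r\in B\flat X$. Thus the kernel pair of $B\flat q$ is contained in the image of $(B\flat u,B\flat v)$, and the reverse inclusion holds because $qu=qv$.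
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criteria}(a)]
A left adjoint preserves coproducts, and $c_{B,X,Y}$ is the comparison map, so the condition is necessary. Conversely, assume that all $c_{B,X,Y}$ are isomorphisms and fix $B$. Since $B\flat0=\ker(1_B)=0$, the functor $B\flat(-)$ preserves finite coproducts, and by Lemma~\ref{lem:flat} it preserves filtered colimits and reflexive coequalizers. For every $Z$ the functor $\mathrm{Hom}(B\flat(-),Z)$ then satisfies the hypotheses of Lemma~\ref{lem:rep} and is representable. This means that $B\flat(-)$ has a right adjoint.
\end{proof}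

\subsection{A split extension is a coequalizer}

Let $(A,\pi,s,k)$ be a split extension of $B$ by $X$, and let $j\colon B\flat X\to B+X$ be the inclusion. Since $\pi[s,k]=[1_B,0]$, the composite $[s,k]j$ lands in the kernel of $\pi$, so there is a unique morphism
\[\xi_A\colon B\flat X\to X\quad\text{with}\quad k\xi_A=[s,k]j .\]
For groups, $k\xi_A(bxb^{-1})=s(b)k(x)s(b)^{-1}$, so $\xi_A$ records the action, and $X\rtimes B$ is the quotient of $B+X$ by the relations $bxb^{-1}=\xi_A(bxb^{-1})$. The same presentation holds in general.

\begin{lemma}\label{lem:coeq}
In a semi-abelian variety, $[s,k]\colon B+X\to A$ is the coequalizer of $j$ and $\iota_X\xi_A\colon B\flat X\rightrightarrows B+X$.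
\end{lemma}

\begin{proof}
Let $\gamma\colon B+X\to D$ be the coequalizer of $j$ and $\iota_X\xi_A$. We make $D$ a split extension of $B$ by $X$ and compare it with $A$. Since $[s,k]j=k\xi_A=[s,k]\iota_X\xi_A$, there is $\varphi\colon D\to A$ with $\varphi\gamma=[s,k]$. Since $[1_B,0]$ vanishes on both $j$ and $\iota_X\xi_A$, there is $\bar\pi\colon D\to B$ with $\bar\pi\gamma=[1_B,0]$. The morphism $\gamma\iota_B$ is a section of $\bar\pi$, and $\gamma\iota_X$ lands in $\ker\bar\pi$. It is injective because $\varphi\gamma\iota_X=k$ is. It maps onto $\ker\bar\pi$: every element of $D$ has the form $\gamma(w)$, and if $\bar\pi\gamma(w)=0$, then $w=j(w')$ for some $w'$, so $\gamma(w)=\gamma\iota_X(\xi_A(w'))$. Hence $(D,\bar\pi,\gamma\iota_B,\gamma\iota_X)$ is a split extension of $B$ by $X$. We have $\varphi\gamma\iota_B=s$ and $\varphi\gamma\iota_X=k$, and $\pi\varphi=\bar\pi$ because both sides give $[1_B,0]$ when composed with the surjection $\gamma$. So $\varphi$ is a morphism over $1_B$, and it is an isomorphism by Lemma~\ref{lem:terms}(iv).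
\end{proof}

\section{Second countable pro-$\mathfrak{F}$ groups}\label{sec:A}

A \emph{profinite group} is a compact, Hausdorff, totally disconnected topological group $G$. Its open normal subgroups $U$ have finite index and form a base of neighborhoods of $1$, and $G\cong\lim_UG/U$. Closed subgroups, products, and quotients by closed normal subgroups of profinite groups are profinite. A continuous bijection between compact Hausdorff spaces is a homeomorphism; hence an injective morphism of profinite groups is an isomorphism onto a closed subgroup, and a surjective morphism $G\to H$ with kernel $L$ induces an isomorphism $G/L\cong H$. We call $G$ a \emph{pro-$\mathfrak{F}$ group} if $G/U\in\mathfrak{F}$ for every open normal subgroup $U$. For topological groups, $\mathrm{Hom}$ denotes continuous homomorphisms, and finite groups are discrete.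

\begin{lemma}\label{lem:closure}
\begin{enumerate}
\item[(i)] Closed subgroups, products, and quotients by closed normal subgroups of pro-$\mathfrak{F}$ groups are pro-$\mathfrak{F}$ groups. If $L$ is a closed normal subgroup of a profinite group $G$, and $L$ and $G/L$ are pro-$\mathfrak{F}$, then so is $G$.
\item[(ii)] A profinite group is second countable if and only if it has countably many open normal subgroups. For $G\in\mathcal{A}$ and $Z$ finite, $\mathrm{Hom}(G,Z)$ is countable.
\item[(iii)] $\mathcal{A}$ is closed under closed subgroups, countable products and quotients by closed normal subgroups. It has finite limits, computed as for groups and spaces, and the trivial group $0$ is a zero object.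
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $H\le G$ be closed and $V$ open normal in $H$. Then $V\supseteq H\cap U$ for some open normal $U$ of $G$, and $H/V$ is a quotient of the subgroup $H/(H\cap U)$ of $G/U$. An open normal subgroup $V$ of $\prod_iG_i$ contains a product $\prod_iU_i$ of open normal subgroups with $U_i=G_i$ for almost all $i$, so the quotient by $V$ is a quotient of a finite product of groups $G_i/U_i$. The finite continuous quotients of $G/L$ are among those of $G$. For extensions, $G/U$ is an extension of the quotient $G/LU$ of $G/L$ by $LU/U\cong L/(L\cap U)$.

(ii) An open subgroup is compact, hence a finite union of basic open sets; so a countable base gives countably many open subgroups. Conversely, the cosets of the open normal subgroups form a base. A morphism $G\to Z$ factors through some finite $G/U$, and each $\mathrm{Hom}(G/U,Z)$ is finite.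

(iii) Subspaces and countable products of second countable spaces are second countable, and the open normal subgroups of $G/L$ correspond to some of those of $G$. Finite limits are closed subgroups of finite products.
\end{proof}

By (i), an inverse limit of groups in $\mathfrak{F}$ is pro-$\mathfrak{F}$. Conversely every $W\in\mathcal{A}$ is $\lim_UW/U$ with $W/U\in\mathfrak{F}$, so $\mathrm{Hom}(-,W)=\lim_U\mathrm{Hom}(-,W/U)$: a universal property in $\mathcal{A}$ can be tested on groups in $\mathfrak{F}$.

Let $K$ be the Cantor space, with a base point $*$, and let $C_*(K,G)$ be the set of continuous maps $K\to G$ with $*\mapsto1$.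

\begin{lemma}\label{lem:coprod}
\begin{enumerate}
\item[(i)] Any $G,H\in\mathcal{A}$ have a coproduct $G+H$ in $\mathcal{A}$. The injections embed $G$ and $H$, and their images generate a dense subgroup.
\item[(ii)] There are $P\in\mathcal{A}$ and a pointed continuous map $K\to P$ that induces bijections $\mathcal{A}(P,G)\cong C_*(K,G)$ for all $G\in\mathcal{A}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Both objects are completions of an abstract group $\Gamma$. For (i), let $\Gamma=G*H$ be the abstract free product, and call a homomorphism $\varphi\colon\Gamma\to Z$ with $Z\in\mathfrak{F}$ \emph{admissible} if its restrictions to $G$ and $H$ are continuous. For (ii), let $\Gamma$ be the abstract free group on $K\setminus\{*\}$, map $K$ to $\Gamma$ with $*\mapsto1$, and call $\varphi$ admissible if $K\to\Gamma\to Z$ is continuous. Admissible homomorphisms to $Z$ correspond to the elements of $\mathrm{Hom}(G,Z)\times\mathrm{Hom}(H,Z)$ and of $C_*(K,Z)$, respectively. These sets are countable, by Lemma~\ref{lem:closure}(ii) and because $K$ has countably many clopen subsets.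

Let $\mathcal{L}$ be the set of kernels of admissible homomorphisms. It is countable, since there are countably many finite groups up to isomorphism. Each $\Gamma/L$ with $L\in\mathcal{L}$ is isomorphic to a subgroup of some $Z$, hence lies in $\mathfrak{F}$. If $\varphi,\varphi'$ are admissible, so is $(\varphi,\varphi')\colon\Gamma\to Z\times Z'$; thus $\mathcal{L}$ is closed under finite intersections. A homomorphism $\psi\colon\Gamma\to Z'$ with $Z'\in\mathfrak{F}$ whose kernel contains $\ker\varphi$, with $\varphi$ admissible, is a function of $\varphi$ and so is admissible. Put $\widehat\Gamma=\lim_{L\in\mathcal{L}}\Gamma/L\in\mathcal{A}$. The image of $\Gamma$ is dense, the projections $\widehat\Gamma\to\Gamma/L$ are surjective, and their kernels form a base of neighborhoods of $1$. So a morphism $\widehat\Gamma\to Z$ with $Z\in\mathfrak{F}$ is the same as a homomorphism $\Gamma\to Z$ whose kernel contains some $L\in\mathcal{L}$, that is, an admissible homomorphism. The maps from $G$, $H$, or $K$ to $\widehat\Gamma$ are continuous because their components are. This proves the universal properties for groups in $\mathfrak{F}$, and they pass to the limits $W=\lim_UW/U$. The injections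 in (i) are injective because they are split by $[1_G,0]$ and $[0,1_H]$.
\end{proof}

From now on we regard $G$ and $H$ as closed subgroups of $G+H$. To embed $\mathcal{A}$ into a one-sorted finitary variety we need one object that behaves like a free algebra on one generator: morphisms out of it must lift along surjections, and every object must be a quotient of finitely many copies of it. Finitely generated free pro-$\mathfrak{F}$ groups do not suffice, because $B\flat X$ need not be finitely generated even when $X$ is finite (Remark~\ref{rem:noadjoint}). The group $P$ does suffice, and this is the reason for the restriction to second countable groups.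

\begin{lemma}\label{lem:proj}
\begin{enumerate}
\item[(i)] If $q\colon G\to H$ is a surjection in $\mathcal{A}$, every morphism $P\to H$ lifts along $q$.
\item[(ii)] Every $G\in\mathcal{A}$ admits a surjection $P\to G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $H=G/L$ and $f_0\in C_*(K,H)$. We lift $f_0$ to $C_*(K,G)$ in countably many steps, each along a surjection with finite kernel. Let $W_1,W_2,\dots$ list the open normal subgroups of $G$, and put $U_0=G$, $U_i=W_1\cap\dots\cap W_i$ and $L_i=L\cap U_i$. Then $L_0=L$ and $\bigcap_iL_i=1$. The map $G\to\lim_iG/L_i$ is injective, and it is surjective because a decreasing sequence of cosets $g_iL_i$ has nonempty intersection by compactness; so it is an isomorphism. It therefore suffices to lift pointed continuous maps along $G/L_{i+1}\to G/L_i$, whose kernel $L_i/L_{i+1}$ embeds in the finite group $U_i/U_{i+1}$: successive lifts $f_1,f_2,\dots$ define a map into the limit.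

So let $E\to E/\Phi$ be a quotient map of profinite groups with $\Phi$ finite, and $f\in C_*(K,E/\Phi)$. Choose an open subgroup $V\le E$ with $V\cap\Phi=1$. Each coset $gV$ is compact and maps injectively to $E/\Phi$, since $gv\Phi=gv'\Phi$ implies $v^{-1}v'\in V\cap\Phi$; its image is open because quotient maps of groups are open. So $E\to E/\Phi$ has continuous sections over the members of an open cover of $E/\Phi$. As $K$ is compact and has a base of clopen sets, it has a finite clopen partition each of whose pieces is mapped by $f$ into a member of the cover. Lifting $f$ on each piece gives a continuous lift $g\colon K\to E$. It satisfies $g(*)\in\Phi$, so $y\mapsto g(y)g(*)^{-1}$ is a pointed lift.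

(ii) The space $G$ is compact, Hausdorff and second countable, hence metrizable, and every nonempty compact metrizable space is a continuous image of $K$. Let $f\colon K\to G$ be a continuous surjection and $f(y_0)=1$. Since $K$ is homeomorphic to the group $(\mathbb{Z}/2)^{\mathbb{N}}$, a translation moves $*$ to $y_0$, so we may take $f$ pointed. The induced morphism $P\to G$ is surjective.
\end{proof}

\begin{lemma}\label{lem:coeqA}
The category $\mathcal{A}$ has coequalizers. If $u,v\colon G\rightrightarrows H$ and a surjection $q\colon H\to Q$ are such that the kernel pair of $q$ is the image of $(u,v)$, then $q$ is the coequalizer of $u,v$. Every reflexive pair $u,v$ admits such a $q$.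
\end{lemma}

\begin{proof}
For the second claim, a morphism $g$ on $H$ satisfies $gu=gv$ if and only if it is constant on the fibers of $q$, that is, if and only if it factors through $H/\ker q\cong Q$. Let $u,v$ be reflexive. The image $I$ of $(u,v)$ is a closed subgroup of $H\times H$ that contains the diagonal. Put $L=\{n\in H:(n,1)\in I\}$, a closed subgroup. It is normal because $(h,h)(n,1)(h,h)^{-1}=(hnh^{-1},1)$, and $(h,h')\in I$ if and only if $(h,h')(h',h')^{-1}=(hh'^{-1},1)\in I$. So $I$ is the kernel pair of $H\to H/L$. Arbitrary pairs reduce to reflexive ones.
\end{proof}

\section{The functor $B\flat(-)$ on $\mathcal{A}$ preserves coproducts}\label{sec:flat}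

We repeat the computation of Example~\ref{ex:flat} for $B,X\in\mathcal{A}$. The first step describes generators.

\begin{lemma}\label{lem:gen}
The elements $bxb^{-1}$ with $b\in B$, $x\in X$ generate a dense subgroup of $B\flat X$.
\end{lemma}

\begin{proof}
Let $H$ be the closed subgroup of $B+X$ generated by these elements; it is contained in $B\flat X$. Conjugation by $b'\in B$ permutes the generators, so the normalizer of $H$ contains $B$; it also contains $H\supseteq X$. The normalizer of a closed subgroup is closed, so it is all of $B+X$ by Lemma~\ref{lem:coprod}(i). Thus $H$ is normal. The quotient map $\nu\colon B+X\to(B+X)/H$ and the composite $\nu\iota_B[1_B,0]$ agree on $B$, and both are trivial on $X$, so they are equal. Hence $\nu$ is trivial on $B\flat X$, that is, $B\flat X\subseteq H$.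
\end{proof}

A morphism $\theta\colon B\flat X\to Z$ is thus determined by the morphisms $x\mapsto\theta(bxb^{-1})$, and these depend continuously on $b$. So the power $Z^B$ of the abstract case has to be replaced by the continuous maps. For $Z\in\mathfrak{F}$ let $C(B,Z)$ be the group of locally constant maps $B\to Z$ under pointwise multiplication, with the \emph{discrete} topology. The fibers of a locally constant map are finitely many compact open sets, each a finite union of cosets of open normal subgroups, so the map is constant on the cosets of one open normal subgroup. Therefore
\begin{equation}\label{eq:union}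
C(B,Z)=\bigcup_UZ^{B/U},
\end{equation}
a directed union, over the open normal subgroups $U$ of $B$, of finite groups $Z^{B/U}\in\mathfrak{F}$. A continuous homomorphism from a profinite group to $C(B,Z)$ has compact and discrete, hence finite, image, and so lands in some $Z^{B/U}$.

\begin{lemma}\label{lem:theta}
For $B,X\in\mathcal{A}$ and $Z\in\mathfrak{F}$, the map
\[\Theta\colon\mathrm{Hom}(B\flat X,Z)\to\mathrm{Hom}(X,C(B,Z)),\qquad\Theta(\theta)(x)(b)=\theta(bxb^{-1}),\]
is a bijection, natural in $X$.
\end{lemma}

\begin{proof}
\emph{Well defined.} The map $B\times X\to Z$, $(b,x)\mapsto\theta(bxb^{-1})$, is continuous and is a homomorphism in $x$ for fixed $b$. So $\Theta(\theta)(x)$ is locally constant and $\Theta(\theta)$ is a homomorphism. The open set where the map takes the value $1$ contains $B\times\{1\}$, and $B$ is compact, so by the tube lemma it contains $B\times W$ for a neighborhood $W$ of $1$ in $X$. Thus the kernel of $\Theta(\theta)$ is open, and $\Theta(\theta)$ is continuous for the discrete topology.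

\emph{Injective.} This is Lemma~\ref{lem:gen}.

\emph{Surjective.} Let $\psi\colon X\to C(B,Z)$ be continuous, with image in $M=Z^{B/U}$. Let $B$ act on $M$ by $(b\cdot f)(c)=f(cb)$. This is a left action by automorphisms, since $(b\cdot(b'\cdot f))(c)=(b'\cdot f)(cb)=f(cbb')$, and it factors through the finite group $B/U$. Hence $M\rtimes B$, with the topology of $M\times B$, is a second countable profinite group, and it is pro-$\mathfrak{F}$ by the statement on extensions in Lemma~\ref{lem:closure}(i). The inclusion of $B$ and the map $\psi$ define a morphism $\Psi\colon B+X\to M\rtimes B$ that commutes with the projections to $B$. It restricts to $B\flat X\to M$ and sends $bxb^{-1}$ to $b\cdot\psi(x)$. Composing with the homomorphism $M\to Z$, $f\mapsto f(1)$, gives $\theta$ with $\theta(bxb^{-1})=(b\cdot\psi(x))(1)=\psi(x)(b)$.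

\emph{Natural.} For $h\colon X'\to X$, the morphism $B\flat h$ sends $bx'b^{-1}$ to $bh(x')b^{-1}$, so $\Theta(\theta\circ(B\flat h))=\Theta(\theta)\circ h$.
\end{proof}

The group $C(B,Z)$ is not an object of $\mathcal{A}$ when it is infinite, so the universal property of $X+Y$ does not apply to it directly. Local finiteness, in the form \eqref{eq:union}, repairs this.

\begin{proposition}\label{prop:c}
For $B,X,Y\in\mathcal{A}$, the map $c_{B,X,Y}\colon B\flat X+B\flat Y\to B\flat(X+Y)$ is an isomorphism.
\end{proposition}

\begin{proof}
Let $Z\in\mathfrak{F}$. By Lemma~\ref{lem:theta} and its naturality, $\mathrm{Hom}(c_{B,X,Y},Z)$ is, up to bijections, the restriction map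
\[\mathrm{Hom}(X+Y,C(B,Z))\to\mathrm{Hom}(X,C(B,Z))\times\mathrm{Hom}(Y,C(B,Z)).\]
It is injective because $X$ and $Y$ generate a dense subgroup of $X+Y$. It is surjective because two continuous homomorphisms from $X$ and $Y$ land in a common $Z^{B/U}\in\mathfrak{F}$, the union \eqref{eq:union} being directed, and so extend to $X+Y$. Passing to limits, $\mathrm{Hom}(c_{B,X,Y},W)$ is bijective for every $W\in\mathcal{A}$, and $c_{B,X,Y}$ is an isomorphism by the Yoneda lemma.
\end{proof}

\begin{remark}\label{rem:noadjoint}
Let $B\in\mathcal{A}$ be infinite, for example $B=(\mathbb{Z}/p)^{\mathbb{N}}$, and $Z=\mathbb{Z}/p$. The orders of the quotients $B/U$ are unbounded, so $C(B,Z)$ is infinite. This has two consequences. First, $\mathrm{Hom}(B\flat Z,Z)\cong\mathrm{Hom}(Z,C(B,Z))\cong C(B,Z)$ is infinite, so $B\flat Z$ is not topologically finitely generated. Second, $B\flat(-)$ has no right adjoint on $\mathcal{A}$. Otherwise there would be $R\in\mathcal{A}$ with $\mathcal{A}(X,R)\cong\mathrm{Hom}(X,C(B,Z))$ naturally in $X$, and every continuous homomorphism $X\to C(B,Z)$ would factor through the one homomorphism $R\to C(B,Z)$ that corresponds to $1_R$. Its image is finite, yet it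 would contain every $Z^{B/U}$. What is missing from $\mathcal{A}$ is the filtered colimit of the groups $Z^{B/U}$.
\end{remark}

\begin{remark}\label{rem:ext}
Closure of $\mathfrak{F}$ under extensions is used for $M\rtimes B$ above and for $X\rtimes B$ in Section~\ref{sec:nonrep}. It cannot be dropped. For the class of finite abelian groups, all objects of $\mathcal{A}$ are abelian, so $bxb^{-1}=x$ and every $\Theta(\theta)(x)$ is a constant map; and every split extension in $\mathcal{A}$ is a direct product, so there are no actions to obstruct.
\end{remark}

\section{The variety $\mathcal{C}$}\label{sec:C}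

We now add the missing filtered colimits. For $G\in\mathcal{A}$ put
\[N(G)=\mathcal{A}(P^{+(-)},G)\colon\mathcal{P}^{\mathrm{op}}\to\mathsf{Set}.\]
This functor preserves finite products, so we obtain $N\colon\mathcal{A}\to\mathcal{C}$. The underlying set of $NG$ is $\mathcal{A}(P,G)=C_*(K,G)$, and an $n$-ary term $\tau\in\mathcal{P}(1,n)=\mathcal{A}(P,P^{+n})$ acts on it by $\tau(f_1,\dots,f_n)=[f_1,\dots,f_n]\circ\tau$. For example, a pointed continuous map $\sigma\colon K\to K$ gives a unary term that acts by $f\mapsto f\circ\sigma$. The algebra $N(P^{+n})=\mathcal{P}(-,n)$ is the free algebra on $n$ generators by (V1).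

\begin{proposition}\label{prop:semiab}
The theory of $\mathcal{C}$ has exactly one constant and contains a group operation with that constant as unit. Hence $\mathcal{C}$ is semi-abelian.
\end{proposition}

\begin{proof}
The constants are the elements of $\mathcal{A}(P,0)$, a singleton; on $NG$ the constant is the map $K\to G$ with value $1$. Let $\mu\colon P\to P+P$ and $\sigma\colon P\to P$ correspond to the pointed continuous maps $y\mapsto\iota_1(y)\iota_2(y)$ and $y\mapsto y^{-1}$ on $K$. On $NG$ we get $\mu(f,g)(y)=[f,g](\iota_1(y)\iota_2(y))=f(y)g(y)$ and $\sigma(f)(y)=f(y)^{-1}$. So $\mu$, $\sigma$ and the constant are the pointwise group structure of $C_*(K,G)$. An identity between terms in $n$ variables holds in every algebra as soon as it holds in the free algebra on $n$ generators, which is $N(P^{+n})$. Hence the group axioms hold in every algebra of $\mathcal{C}$, and the terms $\alpha(x,y)=xy^{-1}$, $\theta(z,y)=zy$ satisfy \eqref{eq:BJ}.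
\end{proof}

To transfer results between $\mathcal{A}$ and $\mathcal{C}$, the functor $N$ must preserve everything from which $B\flat X$ and split extensions are built. Limits cause no difficulty. For colimits, the method is to present every object of $\mathcal{A}$ by copies of $P$, on which $N$ is the Yoneda embedding.

\begin{proposition}\label{prop:N}
The functor $N$ is fully faithful. It preserves finite limits, surjections, coequalizers and finite coproducts. Its essential image is closed under coequalizers and finite coproducts and consists of the finitely presented algebras.
\end{proposition}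

\begin{proof}
\emph{Finite limits and surjections.} Each $\mathcal{A}(P^{+n},-)$ preserves limits, and limits in $\mathcal{C}$ are computed objectwise. Surjections are preserved by Lemma~\ref{lem:proj}(i).

\emph{A class of coequalizers.} Let $q\colon H\to Q$ be a surjection in $\mathcal{A}$ whose kernel pair $I$ is the image of $(u,v)\colon G\to H\times H$. Then $Nq$ is surjective with kernel pair $NI$, and $NG\to NI$ is surjective. So $q$ is the coequalizer of $u,v$ by Lemma~\ref{lem:coeqA}, and $Nq$ is the coequalizer of $Nu,Nv$ by (V3). In particular, by the last claim of Lemma~\ref{lem:coeqA}, $N$ preserves coequalizers of reflexive pairs.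

\emph{Presentations.} Given $G\in\mathcal{A}$, use Lemma~\ref{lem:proj}(ii) to choose a surjection $q\colon P\to G$ and a surjection $r\colon P\to R=P\times_GP$, with components $r_1,r_2\colon P\rightrightarrows P$. Here we use that $R$ is again in $\mathcal{A}$. By the previous step, $q$ is the coequalizer of $r_1,r_2$ and $Nq$ is the coequalizer of $Nr_1,Nr_2$. The pair $r_1,r_2$ is reflexive, because the diagonal $P\to R$ lifts along $r$. Since $NP$ is free on one generator, $NG$ is finitely presented.

\emph{Full faithfulness.} By the Yoneda lemma, $N$ induces a bijection $\mathcal{A}(P,H)\cong\mathcal{C}(NP,NH)$, compatible with precomposition by $r_i$ and $Nr_i$. The sets $\mathcal{A}(G,H)$ and $\mathcal{C}(NG,NH)$ are the equalizers of these two pairs of precomposition maps, through $g\mapsto gq$ and $g'\mapsto g'\circ Nq$, and $N(gq)=Ng\circ Nq$. So $N\colon\mathcal{A}(G,H)\to\mathcal{C}(NG,NH)$ is bijective.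

\emph{Finite coproducts.} The algebra $N(0)$ has one element, so it is the zero object. Let $\kappa_{G,H}=[N\iota_G,N\iota_H]\colon NG+NH\to N(G+H)$ be the comparison map, natural in $G$ and $H$. The map $\kappa_{P,P}$ is an isomorphism, since both sides are free on the same two generators. Let $r_1,r_2$ and $r_1',r_2'$ be presentations of $G$ and $H$. Then $G+H$ is the coequalizer of the reflexive pair $r_1+r_1',r_2+r_2'$, so $N(G+H)$ is the coequalizer of $N(r_1+r_1'),N(r_2+r_2')$. Also $NG+NH$ is the coequalizer of $Nr_1+Nr_1',Nr_2+Nr_2'$. The isomorphism $\kappa_{P,P}$ identifies the two pairs, and the induced map on coequalizers is $\kappa_{G,H}$.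

\emph{All coequalizers.} If $q$ is the coequalizer of $u,v\colon G\rightrightarrows H$, then $Nq$ is the coequalizer of $N[u,1_H],N[v,1_H]$. Precomposing with the isomorphism $\kappa_{G,H}$ turns this pair into $[Nu,1_{NH}],[Nv,1_{NH}]$, which has the same coequalizer as $Nu,Nv$.

\emph{The image.} Since $N$ is full, every pair $NG\rightrightarrows NH$ is $N$ of a pair in $\mathcal{A}$, and its coequalizer is $N$ of the coequalizer in $\mathcal{A}$. So the essential image is closed under coequalizers, as well as finite coproducts. It contains the coequalizers of all pairs $N(P^{+m})\rightrightarrows N(P^{+n})$, that is, all finitely presented algebras.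
\end{proof}

\begin{lemma}\label{lem:Nflat}
There are isomorphisms $\lambda_X\colon NB\flat NX\to N(B\flat X)$, natural in $X\in\mathcal{A}$. For $B,X,Y\in\mathcal{A}$, the map $c_{NB,NX,NY}$ is an isomorphism.
\end{lemma}

\begin{proof}
We have $N[1_B,0]\circ\kappa_{B,X}=[1_{NB},0]$, and $N$ preserves kernels, so $\kappa_{B,X}$ restricts to an isomorphism $\lambda_X$ on kernels, natural because $\kappa$ is. We claim that
\[N(c_{B,X,Y})\circ\kappa_{B\flat X,B\flat Y}\circ(\lambda_X+\lambda_Y)=\lambda_{X+Y}\circ(NB\flat\kappa_{X,Y})\circ c_{NB,NX,NY}.\]
On the summand $NB\flat NX$, the left side is $N(B\flat\iota_X)\circ\lambda_X$ and the right side is $\lambda_{X+Y}\circ(NB\flat N\iota_X)$; these agree by naturality of $\lambda$, and the same holds with $Y$ in place of $X$. All maps in the formula other than $c_{NB,NX,NY}$ are isomorphisms, $N(c_{B,X,Y})$ by Proposition~\ref{prop:c}.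
\end{proof}

\begin{proposition}\label{prop:lacc}
The variety $\mathcal{C}$ is LACC.
\end{proposition}

\begin{proof}
Let $B,X,Y\in\mathcal{C}$. By (V4), write them as filtered colimits of finitely presented algebras $B_i$, $X_j$, $Y_l$; by Proposition~\ref{prop:N} each of these is isomorphic to an algebra $NG$. By Lemma~\ref{lem:flat}, the functors $(B,X,Y)\mapsto B\flat X+B\flat Y$ and $(B,X,Y)\mapsto B\flat(X+Y)$ preserve filtered colimits, and $c$ is natural in the three variables. So $c_{B,X,Y}$ is the colimit, over the filtered category of triples $(i,j,l)$, of the maps $c_{B_i,X_j,Y_l}$, which are isomorphisms by Lemma~\ref{lem:Nflat}. Theorem~\ref{thm:criteria}(a) applies.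
\end{proof}

\begin{remark}
The object missing in Remark~\ref{rem:noadjoint} exists in $\mathcal{C}$. Let $D=\mathrm{colim}_UN(Z^{B/U})$. For $X\in\mathcal{A}$ the algebra $NX$ is finitely presented, so (V4), \eqref{eq:union} and Lemmas~\ref{lem:theta} and~\ref{lem:Nflat} give
\[\mathcal{C}(NX,D)\cong\mathrm{colim}_U\,\mathcal{A}(X,Z^{B/U})\cong\mathrm{Hom}(X,C(B,Z))\cong\mathcal{C}(NB\flat NX,NZ).\]
\end{remark}

\section{Two actions with no common extension}\label{sec:nonrep}

The variety $\mathcal{C}$ has many more objects than $\mathcal{A}$, so an obstruction to extending actions in $\mathcal{A}$ might disappear in $\mathcal{C}$. It does not, because a split extension is a finite colimit built from its two ends.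

\begin{lemma}\label{lem:splitN}
Let $X,Q\in\mathcal{A}$. Every split extension of $NQ$ by $NX$ in $\mathcal{C}$ is isomorphic to the image under $N$ of a split extension of $Q$ by $X$ in $\mathcal{A}$.
\end{lemma}

\begin{proof}
Let $(E,\pi,s,k)$ be such a split extension. By Lemma~\ref{lem:coeq}, $E$ is the coequalizer of a pair $NQ\flat NX\rightrightarrows NQ+NX$. The domain is isomorphic to $N(Q\flat X)$ by Lemma~\ref{lem:Nflat}, and the codomain to $N(Q+X)$. By Proposition~\ref{prop:N}, $E\cong NA$ for some $A\in\mathcal{A}$, and after transporting the structure we may assume $E=NA$. Since $N$ is fully faithful, $\pi=N\pi_0$, $s=Ns_0$, $k=Nk_0$ with $\pi_0s_0=1_Q$ and $\pi_0k_0=0$. So $k_0$ induces $m\colon X\to\ker\pi_0$. As $N$ preserves kernels and $k$ is a kernel of $\pi$, the map $Nm$ is an isomorphism, and a fully faithful functor reflects isomorphisms. Thus $k_0$ is a kernel of $\pi_0$.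
\end{proof}

We need a group $X\in\mathcal{A}$ with two automorphisms of order $p$ whose composite cannot be a conjugation in any profinite group. The test is the following. Every element $t$ of a profinite group $A$ satisfies
\begin{equation}\label{eq:factorial}
t^{n!}\to1\qquad(n\to\infty),
\end{equation}
for if $U$ is an open normal subgroup of index $m$, then $t^m\in U$, and so $t^{n!}\in U$ for $n\ge m$. Under conjugation by $t$ every point returns to itself along the times $n!$. A shift on an infinite product fails this test, and we obtain a shift as a composite of two automorphisms of order $p$ by letting a free product permute the coordinates.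

Let $\Omega=\mathbb{Z}/p*\mathbb{Z}/p$ be the \emph{abstract} free product, with generators $\beta,\beta'$ of the two factors, and put $\omega=\beta\beta'$. By the normal form theorem for free products, a nonempty alternating product of nontrivial elements of the two factors is nontrivial; so $\omega^m\neq1$ for $m\ge1$. Let
\[X=(\mathbb{Z}/p)^{\Omega}\]
with the product topology. Since $\Omega$ is countable, $X\in\mathcal{A}$. Addition and negation are continuous homomorphisms, so $X$ is an internal abelian group in $\mathcal{A}$, and $NX$ is one in $\mathcal{C}$ because $N$ preserves finite products. The group $\Omega$ acts on $X$ by the continuous automorphisms $(g\cdot x)(w)=x(g^{-1}w)$. If $\delta_w\in X$ is the indicator function of $\{w\}$, then $g\cdot\delta_w=\delta_{gw}$. Each orbit of $\omega$ on $\Omega$ is a copy of $\mathbb{Z}$, along which $\omega$ shifts the coordinates.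

Let $B=\langle\beta\rangle$ and $B'=\langle\beta'\rangle$, both cyclic of order $p$, act on $X$ by restriction. The groups $X\rtimes B$ and $X\rtimes B'$, with the topologies of $X\times B$ and $X\times B'$, are second countable profinite groups, and they are pro-$\mathfrak{F}$ by Lemma~\ref{lem:closure}(i). Since $N$ preserves kernels, $N(X\rtimes B)$ and $N(X\rtimes B')$ are split extensions of $NB$ and $NB'$ by $NX$.

\begin{proposition}\label{prop:noext}
No split extension of $NB+NB'$ by $NX$ in $\mathcal{C}$ pulls back to $N(X\rtimes B)$ and to $N(X\rtimes B')$ along the coproduct injections.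
\end{proposition}

\begin{proof}
Let $Q=B+B'$ in $\mathcal{A}$, so that $NQ\cong NB+NB'$ compatibly with the injections. Suppose that such a split extension exists. By Lemma~\ref{lem:splitN} it is $N$ of a split extension $(A,\pi,s,k)$ of $Q$ by $X$ in $\mathcal{A}$. The map $k$ is a homeomorphism onto a closed normal subgroup, and we regard $X\subseteq A$. Since $N$ preserves pullbacks, $N(B\times_QA)\cong N(X\rtimes B)$ as split extensions, and since $N$ is fully faithful this isomorphism comes from an isomorphism $B\times_QA\cong X\rtimes B$ of split extensions in $\mathcal{A}$. It is the identity on $X$ and respects the sections, so $s(\beta)xs(\beta)^{-1}=\beta\cdot x$ for $x\in X$. The same argument for $B'$ gives $s(\beta')xs(\beta')^{-1}=\beta'\cdot x$. Put $t=s(\beta)s(\beta')\in A$. Then $t^mxt^{-m}=\omega^m\cdot x$ for all $m$, and in particular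
\[t^{n!}\,\delta_1\,t^{-n!}=\delta_{\omega^{n!}} .\]
By \eqref{eq:factorial} the left side converges to $\delta_1$ in $A$, hence in $X$, so its coordinate at $1\in\Omega$ is eventually $1$. But the coordinate of $\delta_{\omega^{n!}}$ at $1$ is $0$ for every $n\ge1$, because $\omega^{n!}\ne1$. This is a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Propositions~\ref{prop:semiab} and~\ref{prop:lacc} show that $\mathcal{C}$ is semi-abelian and LACC, with the stated theory. By Proposition~\ref{prop:noext}, the map
\[\mathrm{SplExt}(NB+NB',NX)\to\mathrm{SplExt}(NB,NX)\times\mathrm{SplExt}(NB',NX)\]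
is not surjective, and $NX$ is abelian. A representable functor sends coproducts to products, so $\mathrm{SplExt}(-,NX)$ is not representable.
\end{proof}

For abstract groups the two actions do extend, to the split extension $X\rtimes\Omega$ of the free product. The finite subgroups $B$ and $B'$ of $\mathrm{Aut}(X)$ generate a copy of the infinite group $\Omega$, since $g\cdot\delta_1=\delta_g$ shows that the action is faithful. This is the contrast with the proof of Proposition~\ref{prop:c}, where two finite subgroups of $C(B,Z)$ always lie in a common member of $\mathfrak{F}$.

\section{Action representability and coproducts}\label{sec:criterionb}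

Let $\mathcal{V}$ be a semi-abelian variety, fix $X\in\mathcal{V}$, and put $S=\mathrm{SplExt}(-,X)$. As for part (a) of Theorem~\ref{thm:criteria}, we show that filtered colimits and reflexive coequalizers are handled without any hypothesis. The difficulty is that an element of $S(B)$ is an isomorphism class, so a compatible family of elements does not a priori form a diagram that can be glued. The first lemma removes this difficulty: the comparison morphisms are unique.

\begin{lemma}\label{lem:rigid}
Let $f\colon B'\to B$, and let $A'$ and $A$ be split extensions of $B'$ and $B$ by $X$. There is at most one morphism $A'\to A$ over $f$. It exists if and only if $A'\cong f^*A$, and then the square formed by it, $\pi'$, $\pi$ and $f$ is a pullback.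
\end{lemma}

\begin{proof}
A morphism $\varphi$ over $f$ is prescribed on $s'(B')$ and $k'(X)$, which generate $A'$ by Lemma~\ref{lem:terms}(iii). If $A'\cong f^*A$, compose with the projection $f^*A\to A$, which is a morphism over $f$. Conversely, given $\varphi$, the map $(\pi',\varphi)\colon A'\to f^*A$ is a morphism over $1_{B'}$, hence an isomorphism by Lemma~\ref{lem:terms}(iv).
\end{proof}

\begin{lemma}\label{lem:embed}
The assignment $A\mapsto\xi_A$ is an injection $S(B)\to\mathrm{Hom}(B\flat X,X)$, natural in $B$. In particular $S(B)$ is a set. If $q\colon B_0\to B$ is surjective, then $S(q)$ is injective.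
\end{lemma}

\begin{proof}
Let $\varphi\colon A'\to A$ be a morphism over $f\colon B'\to B$. Then $\varphi[s',k']=[s,k](f+X)$, and restricting to $B'\flat X$ gives $k\xi_{A'}=\varphi k'\xi_{A'}=k\xi_A(f\flat X)$, so $\xi_{A'}=\xi_A\circ(f\flat X)$. For $f=1_B$ this shows that $\xi_A$ depends only on the class of $A$, and for $A'=f^*A$ it gives naturality. If $\xi_A=\xi_{A'}$ for two split extensions of $B$, then by Lemma~\ref{lem:coeq} both $[s,k]$ and $[s',k']$ are coequalizers of the same pair, so there is an isomorphism $\varphi$ with $\varphi[s',k']=[s,k]$. It satisfies $\varphi s'=s$ and $\varphi k'=k$, and $\pi\varphi=\pi'$ because both sides give $[1_B,0]$ when composed with the surjection $[s',k']$.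

For the last claim it suffices, by naturality, to show that $q\flat X$ is surjective. The map $q+X$ is surjective, since its image contains the generating set $B\cup X$ of $B+X$. Let $w\in B\flat X$, choose $w_0\in B_0+X$ with $(q+X)(w_0)=w$, and let $b_0\in B_0$ be the image of $w_0$ under $[1_{B_0},0]$. Then $q(b_0)=[1_B,0](w)=0$, but $b_0$ need not vanish, so we subtract it. The elements $\alpha_i(w_0,\iota_{B_0}b_0)$ lie in $B_0\flat X$, since they project to $\alpha_i(b_0,b_0)=0$, and $q+X$ sends them to $\alpha_i(w,0)$. Hence $\theta(\alpha(w_0,\iota_{B_0}b_0),0)\in B_0\flat X$ is sent to $\theta(\alpha(w,0),0)=w$.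
\end{proof}

\begin{lemma}\label{lem:Sfilt}
The functor $S$ sends filtered colimits to limits.
\end{lemma}

\begin{proof}
Let $B=\mathrm{colim}_iB_i$ be filtered. The map $S(B)\to\lim_iS(B_i)$ is injective by Lemma~\ref{lem:embed}, because $\mathrm{Hom}(B\flat X,X)=\lim_i\mathrm{Hom}(B_i\flat X,X)$ by Lemma~\ref{lem:flat}. For surjectivity, choose representatives $A_i$ of a compatible family. For each arrow $i\to i'$, Lemma~\ref{lem:rigid} gives a unique morphism $A_i\to A_{i'}$ over $B_i\to B_{i'}$, and by uniqueness these morphisms compose correctly. Put $A=\mathrm{colim}_iA_i$, with the induced $\pi\colon A\to B$ and $s\colon B\to A$, so that $\pi s=1_B$. By (V2), the kernel of $\pi$ is the colimit of the constant diagram $X$ over a filtered category, which is $X$. So $A$ is a split extension of $B$ by $X$, the maps $A_i\to A$ are morphisms over $B_i\to B$, and $A$ pulls back to each $A_i$ by Lemma~\ref{lem:rigid}.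
\end{proof}

\begin{lemma}\label{lem:Scoeq}
The functor $S$ sends coequalizers of reflexive pairs to equalizers.
\end{lemma}

\begin{proof}
Let $u,v\colon B_1\rightrightarrows B_0$ be reflexive with coequalizer $q\colon B_0\to B$. The map $S(q)$ is injective by Lemma~\ref{lem:embed}. Let $(A_0,\pi_0,s_0,k_0)$ be a split extension of $B_0$ by $X$ with $u^*A_0\cong v^*A_0$; we construct $A$ with $q^*A\cong A_0$ as the quotient of $A_0$ by a congruence that lies over the kernel pair of $q$.

\emph{The congruence.} Let $r_1,r_2\colon R\rightrightarrows B_0$ be the kernel pair of $q$. By Lemma~\ref{lem:terms}(i) there is a surjection $\epsilon\colon B_1\to R$ with $u=r_1\epsilon$ and $v=r_2\epsilon$. Since $S(\epsilon)$ is injective, $r_1^*A_0\cong r_2^*A_0$. Let $(A_R,\pi_R,s_R,k_R)$ represent this class, and let $\rho_i\colon A_R\to A_0$ be the morphism over $r_i$. If $\rho_1(a)=\rho_2(a)=0$, then both components of $\pi_R(a)\in R$ vanish, so $a=k_R(x)$ with $k_0(x)=\rho_1(a)=0$, and $a=0$. By Lemma~\ref{lem:terms}(ii), $(\rho_1,\rho_2)\colon A_R\to A_0\times A_0$ is injective. Let $\Delta\colon B_0\to R$ be the diagonal. Since $\Delta^*A_R\cong\Delta^*r_1^*A_0\cong A_0$, there is a morphism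 $d\colon A_0\to A_R$ over $\Delta$. Each $\rho_id$ is a morphism $A_0\to A_0$ over $1_{B_0}$, hence the identity by uniqueness. So $A_R$ is a subalgebra of $A_0\times A_0$ that contains the diagonal, and it is a congruence by Lemma~\ref{lem:terms}(i). Let $\nu\colon A_0\to A$ be the quotient.

\emph{The point over $B$.} We have $q\pi_0\rho_1=qr_1\pi_R=qr_2\pi_R=q\pi_0\rho_2$, so there is $\pi\colon A\to B$ with $\pi\nu=q\pi_0$. We have $\nu s_0r_1=\nu\rho_1s_R=\nu\rho_2s_R=\nu s_0r_2$, so there is $s\colon B\to A$ with $sq=\nu s_0$. Then $\pi sq=q\pi_0s_0=q$, so $\pi s=1_B$.

\emph{The kernel.} Put $k=\nu k_0$; then $\pi k=q\pi_0k_0=0$. Suppose $k(x)=0$. There is $a\in A_R$ with $\rho_1(a)=k_0(x)$ and $\rho_2(a)=0$. Both components of $\pi_R(a)$ vanish, so $a=k_R(x')$, and $k_0(x)=\rho_1(a)=k_0(x')=\rho_2(a)=0$. So $x=0$, and $k$ is injective. Now let $\nu(a_0)\in\ker\pi$. Then $q\pi_0(a_0)=0$, so $(\pi_0(a_0),0)\in R$. The square of $\rho_1$ over $r_1$ is a pullback by Lemma~\ref{lem:rigid}, so there is $a\in A_R$ with $\pi_R(a)=(\pi_0(a_0),0)$ and $\rho_1(a)=a_0$. Then $\pi_0\rho_2(a)=r_2\pi_R(a)=0$, so $\rho_2(a)=k_0(x)$ for some $x$, and $\nu(a_0)=\nu\rho_2(a)=k(x)$. Thus $k$ is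 a kernel of $\pi$.

So $A$ is a split extension of $B$ by $X$ and $\nu$ is a morphism over $q$. By Lemma~\ref{lem:rigid}, $q^*A\cong A_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criteria}(b)]
A representable functor sends coproducts to products, so the condition is necessary. Conversely, assume it and fix $X$. In a split extension of $0$ by $X$ the map $k$ is an isomorphism, so $S(0)$ is a singleton; with the hypothesis, $S$ sends finite coproducts to products. By Lemmas~\ref{lem:Sfilt} and~\ref{lem:Scoeq}, the other hypotheses of Lemma~\ref{lem:rep} hold, and $S$ is representable.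
\end{proof}

\begin{thebibliography}{9}

\bibitem{DMV}
Alessandro Dioguardi Burgio, Manuel Mancini and Tim Van der Linden,
\emph{Weak action representability of $2$-nilpotent groups},
arXiv:2604.22578 (2026).

\end{thebibliography}
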